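\title{Character degrees, the ZL-amenability constant, and virtually abelian profinite groups}

\begin{abstract}
The ZL-amenability constant $\operatorname{AM}_{\mathrm Z}(G)$ of a finite group $G$ is the $\ell^1$-norm of $\sum_p p\otimes p$, where $p$ runs over the minimal idempotents of the center of the complex group algebra. We prove that the inverse limit of a system of finite groups with surjective connecting maps is virtually abelian if and only if the constants of the finite groups are bounded. The proof rests on two estimates in terms of character degrees: $\operatorname{AM}_{\mathrm Z}(G)\ge\frac35 m$ when $G$ has $m$ character degrees each at least twice the preceding one, and $\operatorname{AM}_{\mathrm Z}(G)\le\prod_d(1+d^2)-1$, where $d$ runs over the character degrees of $G$. Extraspecial groups show that the index of the abelian subgroup cannot be bounded in terms of the constants.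
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group, $\mathbb{C}G$ its complex group algebra and $\mathrm{Z}\mathbb{C}G$ the center of $\mathbb{C}G$. The center is the direct sum $\bigoplus_p\mathbb{C}p$ over its minimal idempotents $p$. Identify $\mathbb{C}G\otimes\mathbb{C}G$ with $\mathbb{C}(G\times G)$ by $x\otimes y\mapsto(x,y)$, give every group algebra the $\ell^1$-norm $\|\sum_x a_xx\|_1=\sum_x|a_x|$, and put
\[
\Delta_{\mathrm Z}(G)=\sum_p p\otimes p\in\mathbb{C}(G\times G),\qquad \operatorname{AM}_{\mathrm Z}(G)=\|\Delta_{\mathrm Z}(G)\|_1 .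
\]
The number $\operatorname{AM}_{\mathrm Z}(G)$ is the \emph{ZL-amenability constant} of $G$.

If we view $\mathrm{Z}\mathbb{C}G\otimes\mathrm{Z}\mathbb{C}G$ as the algebra of functions on pairs of minimal idempotents, then $\Delta_{\mathrm Z}(G)$ is the indicator function of the diagonal. The constant measures how much cancellation is needed to write this function in terms of group elements. For abelian $G$ none is needed: $\Delta_{\mathrm Z}(G)$ is the average of the elements $g\otimes g^{-1}$, and its norm is $1$. Two facts are known, and short proofs of both appear in Lemma~\ref{lem:basic} and Example~\ref{ex:two}. First, $\operatorname{AM}_{\mathrm Z}(G)\ge1$, with equality if and only if $G$ is abelian. Second, $\operatorname{AM}_{\mathrm Z}(G)\ge\operatorname{AM}_{\mathrm Z}(G/N)$ for every normal subgroup $N$. So the constant is a measure of noncommutativity, and it cannot decrease along a tower of surjections. One may ask what a tower looks like when the constant stays bounded. The following question comes from \cite{Choi}; a group is \emph{virtually abelian} if it has an abelian subgroup of finite index.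

\begin{quote}
\emph{Let $\dots\to G_2\to G_1\to G_0$ be an inverse system of finite groups with surjective connecting homomorphisms, and suppose that $\sup_n\operatorname{AM}_{\mathrm Z}(G_n)<\infty$. Must the profinite group $\varprojlim_n G_n$ be virtually abelian?}
\end{quote}

The simplest towers suggest that it must. Let $F$ be a finite nonabelian group. The constant is multiplicative on direct products (Lemma~\ref{lem:basic}). For $G_n=F\times\mathbb{Z}/p^n$ the constants all equal $\operatorname{AM}_{\mathrm Z}(F)$, and the limit $F\times\mathbb{Z}_p$ is virtually abelian. For $G_n=F^n$ the constants $\operatorname{AM}_{\mathrm Z}(F)^n$ tend to infinity, and the limit $F^{\mathbb{N}}$ is not virtually abelian: if $F$ has an irreducible character of degree $d\ge2$, then $F^n$ has one of degree $d^n$, so abelian subgroups of $F^n$, and hence of $F^{\mathbb{N}}$, have index at least $d^n$ (Lemma~\ref{lem:index}). One would next try to prove a finite statement: a group with $\operatorname{AM}_{\mathrm Z}(G)\le C$ has an abelian subgroup of index bounded in terms of $C$. This is false. Extraspecial groups have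 constant less than $3$, while the indices of their abelian subgroups are as large as we please (Section~\ref{sec:extra}). Nevertheless the answer to the question is yes, and the converse holds as well.

Write $\operatorname{Irr}(G)$ for the set of irreducible complex characters of a finite group $G$ and $\operatorname{cd}(G)=\{\chi(1):\chi\in\operatorname{Irr}(G)\}$ for the set of character degrees.

\begin{theorem}\label{thm:limit}
Let $(G_i)_{i\in I}$ be an inverse system of finite groups over a directed set $I$, for example $I=\mathbb{N}$, with surjective connecting maps, and let $G=\varprojlim G_i$. The following are equivalent: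
\begin{enumerate}
\item[(a)] $\sup_i\operatorname{AM}_{\mathrm Z}(G_i)<\infty$;
\item[(b)] $\sup_i\max\operatorname{cd}(G_i)<\infty$;
\item[(c)] $G$ is virtually abelian.
\end{enumerate}
If $G$ has an open normal abelian subgroup of index $h$, then $\sup_i\operatorname{AM}_{\mathrm Z}(G_i)\le\prod_{d=1}^h(1+d^2)-1$.
\end{theorem}

The link between the constant and the degrees is provided by the following estimates.

\begin{theorem}\label{thm:finite}
Let $G$ be a finite group.
\begin{enumerate}
\item[(i)] $\displaystyle\operatorname{AM}_{\mathrm Z}(G)\ge\frac1{|G|}\sum_{x\in G}\ \max_{\chi\in\operatorname{Irr}(G)}\chi(1)\,|\chi(x)|$.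
\item[(ii)] Let $\rho>1$ and suppose that $d_1,\dots,d_m\in\operatorname{cd}(G)$ satisfy $d_{j+1}\ge\rho d_j$ for all $j<m$. Then $\operatorname{AM}_{\mathrm Z}(G)\ge\frac{\rho^2-1}{\rho^2+1}\,m$. In particular, $\operatorname{AM}_{\mathrm Z}(G)\ge\frac35m$ if $\rho=2$.
\item[(iii)] $\displaystyle\operatorname{AM}_{\mathrm Z}(G)\le\prod_{d\in\operatorname{cd}(G)}(1+d^2)-1$.
\end{enumerate}
\end{theorem}

Part (ii) carries the main idea. The constant need not grow with the size of a character degree, but it does grow with the \emph{number} of well-separated degrees. In a system of surjections a degree that occurs at one level occurs at all higher levels, so unbounded degrees produce arbitrarily many well-separated degrees in a single group. This gives (a)$\Rightarrow$(b). The implication (b)$\Rightarrow$(c) is well known: it follows from the theorem of Isaacs and Passman on groups with representations of bounded degree, together with compactness. We give a self-contained proof. Finally, (c)$\Rightarrow$(a) follows from part (iii).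

Section~\ref{sec:prelim} expresses the constant through characters, and Section~\ref{sec:extra} computes it for extraspecial groups. Theorem~\ref{thm:finite} is proved in Sections~\ref{sec:lower} and~\ref{sec:upper}, and Theorem~\ref{thm:limit} in Section~\ref{sec:limit}. Section~\ref{sec:sharp} treats the rate of growth of the constants and the sharpness of part (ii).

\section{The constant in terms of characters}\label{sec:prelim}

We write $x^g=g^{-1}xg$ and $x^G$ for the conjugacy class of $x$, so that $|x^G|\,|C_G(x)|=|G|$. We use the following standard facts about a finite group $G$ and characters $\chi,\psi\in\operatorname{Irr}(G)$.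
\begin{itemize}
\item $|\chi(x)|\le\chi(1)$ and $\chi(x^{-1})=\overline{\chi(x)}$.
\item Row orthogonality: $\frac1{|G|}\sum_x\chi(x)\overline{\psi(x)}$ is $1$ if $\chi=\psi$ and $0$ otherwise.
\item Column orthogonality: $\sum_\chi\chi(x)\overline{\chi(y)}$ is $|C_G(x)|$ if $y\in x^G$ and $0$ otherwise.
\item $|\operatorname{Irr}(G)|$ is the number of conjugacy classes, $\sum_\chi\chi(1)^2=|G|$, and $\chi(1)$ divides $|G|$. The group $G$ is abelian if and only if $\operatorname{cd}(G)=\{1\}$.
\item The minimal idempotents of $\mathrm{Z}\mathbb{C}G$ are $p_\chi=\frac{\chi(1)}{|G|}\sum_x\chi(x^{-1})x$. If $\pi$ is an irreducible representation with character $\chi$, then $\pi(p_\chi)=I$ and $\pi(p_\psi)=0$ for $\psi\ne\chi$. An element of $\mathbb{C}G$ is determined by its images in the irreducible representations.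
\item If $q\colon G\to H$ is a surjective homomorphism, then $\chi\circ q\in\operatorname{Irr}(G)$ for $\chi\in\operatorname{Irr}(H)$; hence $\operatorname{cd}(H)\subseteq\operatorname{cd}(G)$. The irreducible characters of $G\times H$ are the products $(x,y)\mapsto\chi(x)\theta(y)$ with $\chi\in\operatorname{Irr}(G)$, $\theta\in\operatorname{Irr}(H)$.
\end{itemize}
The $\ell^1$-norm satisfies $\|ab\|_1\le\|a\|_1\|b\|_1$ and $\|a\otimes b\|_1=\|a\|_1\|b\|_1$. Reading off the coefficient of $(x,y)$ in $\sum_\psi p_\psi\otimes p_\psi$ gives
\begin{equation}\label{eq:formula}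
\operatorname{AM}_{\mathrm Z}(G)=\frac1{|G|^2}\sum_{x,y\in G}\Big|\sum_{\psi\in\operatorname{Irr}(G)}\psi(1)^2\,\psi(x^{-1})\,\psi(y^{-1})\Big| .
\end{equation}

\begin{lemma}\label{lem:basic}
Let $G$ and $H$ be finite groups.
\begin{enumerate}
\item[(1)] If $G$ is abelian, then $\Delta_{\mathrm Z}(G)=\frac1{|G|}\sum_g g\otimes g^{-1}$ and $\operatorname{AM}_{\mathrm Z}(G)=1$.
\item[(2)] If $H$ is a quotient of $G$, then $\operatorname{AM}_{\mathrm Z}(H)\le\operatorname{AM}_{\mathrm Z}(G)$.
\item[(3)] $\operatorname{AM}_{\mathrm Z}(G\times H)=\operatorname{AM}_{\mathrm Z}(G)\operatorname{AM}_{\mathrm Z}(H)$.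
\end{enumerate}
\end{lemma}

\begin{proof}
(1) All characters are homomorphisms to $\mathbb{C}^\times$, so the inner sum in \eqref{eq:formula} is $\sum_\psi\psi((xy)^{-1})$, which is $|G|$ if $xy=1$ and $0$ otherwise.

(2) Let $q\colon G\to H$ be the quotient map, extended linearly to the group algebras. Computing images in the irreducible representations of $H$ shows that $q(p_{\chi\circ q})=p_\chi$ for $\chi\in\operatorname{Irr}(H)$ and that $q$ kills the other minimal idempotents. So $q\otimes q$ sends $\Delta_{\mathrm Z}(G)$ to $\Delta_{\mathrm Z}(H)$, and it does not increase $\ell^1$-norms.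

(3) The minimal central idempotents of $\mathbb{C}(G\times H)$ are the elements $p_\chi\otimes p_\theta$, so $\Delta_{\mathrm Z}(G\times H)$ is $\Delta_{\mathrm Z}(G)\otimes\Delta_{\mathrm Z}(H)$ up to a permutation of the tensor factors.
\end{proof}

Abelian subgroups and character degrees are linked by one inequality.

\begin{lemma}\label{lem:index}
If $A$ is an abelian subgroup of a finite group $G$, then $\chi(1)\le|G:A|$ for all $\chi\in\operatorname{Irr}(G)$.
\end{lemma}

\begin{proof}
Since $A$ is abelian, $\chi|_A$ has a constituent $\lambda$ of degree $1$. By Frobenius reciprocity, the multiplicity of $\chi$ in $\operatorname{Ind}_A^G\lambda$ equals that of $\lambda$ in $\chi|_A$. So $\chi$ is a constituent of $\operatorname{Ind}_A^G\lambda$, which has degree $|G:A|$.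
\end{proof}

\section{Extraspecial groups}\label{sec:extra}

Let $p$ be a prime. A finite $p$-group $E$ is \emph{extraspecial} if its center $Z$ has order $p$ and $E/Z$ is a nontrivial elementary abelian group. For each $n\ge1$ there is one of order $p^{2n+1}$: take $\mathbb{F}_p^n\times\mathbb{F}_p^n\times\mathbb{F}_p$ with
\begin{equation}\label{eq:heis}
(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+a\cdot b').
\end{equation}
Two elements commute exactly when $a\cdot b'=a'\cdot b$, so the center is $\{(0,0,c)\}$. These groups have one large character degree and a small constant.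

\begin{proposition}\label{prop:extra}
Let $E$ be extraspecial of order $p^{2n+1}$. Then $\operatorname{cd}(E)=\{1,p^n\}$, every abelian subgroup of $E$ has index at least $p^n$, and
\[
\operatorname{AM}_{\mathrm Z}(E)=1+2\Big(1-\frac1p\Big)\big(1-p^{-2n}\big)<3 .
\]
For $p=2$ this is $2-4^{-n}$.
\end{proposition}

\begin{proof}
Let $\chi\in\operatorname{Irr}(E)$. By Schur's lemma $Z$ acts by scalars, so there is a character $\lambda$ of $Z$ with $\chi(xz)=\chi(x)\lambda(z)$ for $x\in E$, $z\in Z$. If $\lambda=1$, then $\chi$ is one of the $p^{2n}$ linear characters of the abelian group $E/Z$. Suppose $\lambda\ne1$; then $\lambda$ is faithful because $|Z|$ is prime. For $x\notin Z$ choose $g$ not commuting with $x$. Since $E/Z$ is abelian, $x^g=xz$ with $1\ne z\in Z$, so $\chi(x)=\chi(x)\lambda(z)$ and $\chi(x)=0$. Row orthogonality now gives $p^{2n+1}=p\,\chi(1)^2$. Thus $\chi$ equals $p^n\lambda$ on $Z$ and vanishes off $Z$. From $\sum_\chi\chi(1)^2=p^{2n+1}$ there are $p-1$ such characters, one for each $\lambda\ne1$. The claim on abelian subgroups follows from Lemma~\ref{lem:index}.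

In the inner sum of \eqref{eq:formula}, the linear characters contribute $p^{2n}$ if $xy\in Z$ and $0$ otherwise. The characters of degree $p^n$ contribute only if $x,y\in Z$, and then they give $p^{4n}\sum_{\lambda\ne1}\lambda((xy)^{-1})$, which is $p^{4n}(p-1)$ if $xy=1$ and $-p^{4n}$ otherwise. There are $p^{2n+2}$ pairs with $xy\in Z$, of which $p^2$ lie in $Z\times Z$. So the inner sum is
\[
\begin{cases}
p^{2n}+p^{4n}(p-1)&\text{for the $p$ pairs in $Z\times Z$ with $xy=1$,}\\
p^{2n}-p^{4n}&\text{for the other $p(p-1)$ pairs in $Z\times Z$,}\\
p^{2n}&\text{for the remaining $p^{2n+2}-p^2$ pairs with $xy\in Z$,}\\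
0&\text{otherwise.}
\end{cases}
\]
The absolute values add up to
\[
p^{2n+1}+p(p-1)p^{4n}+p(p-1)(p^{4n}-p^{2n})+p^{4n+2}-p^{2n+2}
=p^{4n+2}+2p(p-1)(p^{4n}-p^{2n}),
\]
and it remains to divide by $|E|^2=p^{4n+2}$.
\end{proof}

Hence in Theorem~\ref{thm:limit} the index of an abelian subgroup cannot be bounded in terms of $\sup_i\operatorname{AM}_{\mathrm Z}(G_i)$, even for infinite limits. Indeed, the groups $E\times\mathbb{Z}/p^k$, $k\ge0$, all have constant $\operatorname{AM}_{\mathrm Z}(E)<3$ by Lemma~\ref{lem:basic}, and their limit is $E\times\mathbb{Z}_p$. An abelian subgroup of index $h$ in $E\times\mathbb{Z}_p$ projects to an abelian subgroup of index at most $h$ in $E$, so $h\ge p^n$. The theorem is a statement about inverse systems and has no uniform finite analogue.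

One might hope to stack extraspecial groups of growing order into a counterexample to the theorem. This cannot be done directly: a nontrivial normal subgroup of a $p$-group meets the center nontrivially, so it contains $Z$, and every proper quotient of $E$ is abelian. A group that has $E$ as a quotient and has a degree larger than $p^n$ must have at least three degrees. The next section shows that well-separated additional degrees have a cost.

\section{Lower bounds}\label{sec:lower}

To bound an $\ell^1$-norm from below one tests it against a function bounded by $1$. A single test function of the form $f(x)f'(y)$ built from normalized characters isolates one term $p_\chi\otimes p_\chi$ and yields at most $1$. More is gained by slicing $\Delta_{\mathrm Z}(G)$ along the first variable and letting the test character depend on the slice.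

\begin{proof}[Proof of Theorem~\ref{thm:finite}\textup{(i)}]
Expanding the first tensor factor gives
\[
\Delta_{\mathrm Z}(G)=\sum_{x\in G}x\otimes\Delta_x,\qquad\Delta_x=\frac1{|G|}\sum_\psi\psi(1)\psi(x^{-1})\,p_\psi ,
\]
so that $\operatorname{AM}_{\mathrm Z}(G)=\sum_x\|\Delta_x\|_1$. For $\chi\in\operatorname{Irr}(G)$ let $\omega_\chi$ be the linear functional on $\mathbb{C}G$ with $\omega_\chi(y)=\chi(y)/\chi(1)$ for $y\in G$. Since $|\chi(y)|\le\chi(1)$, we have $|\omega_\chi(a)|\le\|a\|_1$. By row orthogonality, $\omega_\chi(p_\psi)=\frac{\psi(1)}{\chi(1)|G|}\sum_y\chi(y)\overline{\psi(y)}$ is $1$ if $\psi=\chi$ and $0$ otherwise. Therefore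
\[
\|\Delta_x\|_1\ge|\omega_\chi(\Delta_x)|=\frac{\chi(1)\,|\chi(x)|}{|G|}.
\]
Take the maximum over $\chi$ for each $x$ and sum over $x$.
\end{proof}

A single character $\chi$ of degree $d$ contributes at least $1$ to this bound: $d|\chi(x)|\ge|\chi(x)|^2$, and the average of $|\chi|^2$ is $1$. If the bound contained a sum over characters, $m$ characters would contribute $m$. It contains a maximum, and many characters may contribute only once: an abelian group has $|G|$ characters and constant $1$. The point is that characters of very different degrees make their contributions at different elements.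

\begin{example}\label{ex:extramax}
Let $E$ be extraspecial of order $p^{2n+1}$. The maximum in Theorem~\ref{thm:finite}(i) is $p^{2n}$ on $Z$, attained by a character of degree $p^n$, and $1$ off $Z$, attained by the trivial character. The bound is
\[
\frac{p\cdot p^{2n}+(p^{2n+1}-p)}{p^{2n+1}}=1+(1-p^{-2n}).
\]
Each of the two degrees contributes about $1$, one on the center and one on its complement. For $p=2$ the bound equals $\operatorname{AM}_{\mathrm Z}(E)$.
\end{example}

\begin{example}\label{ex:two}
Let $G$ be any finite group with an irreducible character $\chi$ of degree $d\ge2$, and use $\chi$ together with the trivial character. Put $g(x)=\max(1,d|\chi(x)|)$. Then $1\le g\le d^2$ and $|\chi|\le g/d$. Expanding $(g-1)(1-g/d^2)\ge0$ gives $1+g^2/d^2\le(1+d^{-2})g$, so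
\[
1+|\chi(x)|^2\le(1+d^{-2})\,g(x)\qquad(x\in G).
\]
The left side has average $2$, and the average of $g$ is at most $\operatorname{AM}_{\mathrm Z}(G)$ by Theorem~\ref{thm:finite}(i). Hence $\operatorname{AM}_{\mathrm Z}(G)\ge2d^2/(d^2+1)\ge\frac85$. With Lemma~\ref{lem:basic}(1), this proves that $\operatorname{AM}_{\mathrm Z}(G)\ge1$ for all $G$, with equality exactly for abelian $G$.
\end{example}

The general case has the same shape. Let $\chi_j$ have degree $d_j$ and let $g=\max_jd_j|\chi_j(x)|$. Then $|\chi_j(x)|\le d_j$ and $|\chi_j(x)|\le g/d_j$, so $|\chi_j(x)|^2\le\min(D_j,g^2/D_j)$ with $D_j=d_j^2$. The function $D\mapsto\min(D,g^2/D)$ has its peak $g$ at $D=g$. Along a sequence that grows geometrically it decays geometrically on both sides of the peak, so the sum of its values is comparable to $g$, independently of the number of terms.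

\begin{lemma}\label{lem:sum}
Let $r>1$, $g>0$, and let $D_1,\dots,D_m>0$ satisfy $D_{j+1}\ge rD_j$ for all $j<m$. Then
\[
\sum_{j=1}^m\min\Big(D_j,\frac{g^2}{D_j}\Big)\le\frac{r+1}{r-1}\,g .
\]
\end{lemma}

\begin{proof}
Let $s\in\{0,\dots,m\}$ be the number of indices $j$ with $D_j\le g$; these indices are $1,\dots,s$. Put $\alpha=D_s/g$ if $s\ge1$ and $\alpha=0$ if $s=0$. Put $\beta=g/D_{s+1}$ if $s<m$ and $\beta=0$ if $s=m$. Since $D_j\le r^{-(s-j)}D_s$ for $j\le s$ and $D_j\ge r^{j-s-1}D_{s+1}$ for $j>s$, comparison with $\sum_{k\ge0}r^{-k}=\frac r{r-1}$ gives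
\[
\sum_{j\le s}D_j\le\frac r{r-1}\,\alpha g,\qquad\sum_{j>s}\frac{g^2}{D_j}\le\frac r{r-1}\,\beta g .
\]
Now $\alpha,\beta\in[0,1]$, and $\alpha\beta\le1/r$, because $\alpha\beta$ is either $0$ or $D_s/D_{s+1}$. From $(1-\alpha)(1-\beta)\ge0$ we get $\alpha+\beta\le1+\alpha\beta\le1+1/r$. The sum is therefore at most $\frac r{r-1}(1+\frac1r)g=\frac{r+1}{r-1}g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}\textup{(ii)}]
Choose $\chi_j\in\operatorname{Irr}(G)$ with $\chi_j(1)=d_j$. Put $r=\rho^2$, $D_j=d_j^2$ and $g(x)=\max_jd_j|\chi_j(x)|$. For every $x\in G$,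
\[
\sum_{j=1}^m|\chi_j(x)|^2\le\frac{r+1}{r-1}\,g(x):
\]
if $g(x)=0$ both sides vanish, and if $g(x)>0$ this is Lemma~\ref{lem:sum}. Average over $x$. The left side gives $m$ by row orthogonality, and the average of $g$ is at most $\operatorname{AM}_{\mathrm Z}(G)$ by part (i). So $m\le\frac{r+1}{r-1}\operatorname{AM}_{\mathrm Z}(G)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Without the weights $\psi(1)^2$, the inner sum in \eqref{eq:formula} would be given by column orthogonality. So we first compute the norm of the unweighted element and then restore the weights by multiplying with the central element $\sum_\chi\chi(1)^2p_\chi$. The norm of this element is not apparent, but its inverse is the distribution of a random commutator, which has norm $1$, and the inverse of an invertible element of a finite-dimensional algebra is a polynomial in it.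

\begin{proof}[Proof of Theorem~\ref{thm:finite}\textup{(iii)}]
\emph{The unweighted element.} Let $D_0=\sum_\chi\chi(1)^{-2}p_\chi\otimes p_\chi$. Its coefficient at $(x,y)$ is $|G|^{-2}\sum_\chi\chi(x^{-1})\overline{\chi(y)}$, which by column orthogonality is $|G|^{-2}|C_G(x)|$ if $y\in(x^{-1})^G$ and $0$ otherwise. Hence
\[
\|D_0\|_1=\frac1{|G|^2}\sum_x|C_G(x)|\,|x^G|=1 .
\]

\emph{The commutator element.} Let $u=|G|^{-2}\sum_{a,b\in G}a^{-1}b^{-1}ab$. Its coefficients are nonnegative with sum $1$, so $\|u\|_1=1$. Let $\pi$ be an irreducible representation with character $\chi$. For fixed $b$, the operator $\frac1{|G|}\sum_a\pi(a^{-1}b^{-1}a)$ commutes with $\pi(G)$ and has trace $\chi(b^{-1})$, so by Schur's lemma it is $\frac{\chi(b^{-1})}{\chi(1)}I$. Therefore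
\[
\pi(u)=\frac1{|G|}\sum_b\frac{\chi(b^{-1})}{\chi(1)}\,\pi(b)=\frac1{\chi(1)^2}\,\pi(p_\chi)=\frac1{\chi(1)^2}\,I .
\]
It follows that $u=\sum_\chi\chi(1)^{-2}p_\chi$, so $u$ is invertible with $u^{-1}=\sum_\chi\chi(1)^2p_\chi$. Since the $p_\chi$ are orthogonal idempotents, $\Delta_{\mathrm Z}(G)=(u^{-1}\otimes1)D_0$, and thus $\operatorname{AM}_{\mathrm Z}(G)\le\|u^{-1}\|_1$.

\emph{Inverting $u$.} Let $F(t)=\prod_{d\in\operatorname{cd}(G)}(1-d^2t)$. Then $F(u)=\sum_\chi F(\chi(1)^{-2})p_\chi=0$ and $F(0)=1$. So $Q(t)=(1-F(t))/t$ is a polynomial with $uQ(u)=1$, that is, $u^{-1}=Q(u)$. The absolute values of the coefficients of $F$ are the coefficients of $\prod_d(1+d^2t)$, and $Q$ omits the constant term $1$. Since $\|u^k\|_1\le1$ for all $k\ge0$, we obtain $\|Q(u)\|_1\le\prod_d(1+d^2)-1$.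
\end{proof}

For $\operatorname{cd}(G)=\{1\}$ the bound is $1$, the true value. For $\operatorname{cd}(G)=\{1,d\}$ one has $u^{-1}=(1+d^2)-d^2u$ and the bound is $1+2d^2$, which is far from the true value for large extraspecial groups. All that Theorem~\ref{thm:limit} needs is that the bound depends on $G$ only through $\operatorname{cd}(G)$.

\section{Inverse limits}\label{sec:limit}

Let $I$ be a directed set: a nonempty ordered set in which any two elements have an upper bound. An inverse system consists of groups $G_i$ and homomorphisms $\phi_{ji}\colon G_j\to G_i$ for $j\ge i$, with $\phi_{ii}=\mathrm{id}$ and $\phi_{ji}\phi_{kj}=\phi_{ki}$. Its limit $G$ is the subgroup of $\prod_iG_i$ of all $(x_i)$ with $\phi_{ji}(x_j)=x_i$ for $j\ge i$. Throughout this section the $G_i$ are finite and discrete and the $\phi_{ji}$ are surjective. The product is compact and $G$ is closed in it. Let $\pi_i\colon G\to G_i$ be the projection and $K_i$ its kernel; then $K_j\le K_i$ for $j\ge i$.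

\begin{lemma}\label{lem:proj}
Let $i\in I$.
\begin{enumerate}
\item[(1)] The map $\pi_i$ is surjective, and $K_i$ has finite index in $G$.
\item[(2)] For every finite set $S\subseteq G$ there is $j\ge i$ such that $\pi_j$ is injective on $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Fix $z\in G_i$. For $k\ge i$ let $X_k$ be the closed set of all $(x_l)\in\prod_lG_l$ with $x_i=z$ and $x_l=\phi_{kl}(x_k)$ for all $l\le k$. It is nonempty: choose $x_k$ with $\phi_{ki}(x_k)=z$, define $x_l$ for $l\le k$ by the condition, and take the other coordinates arbitrarily. Also $X_{k'}\subseteq X_k$ for $k'\ge k$. Since $I$ is directed, finite intersections of the $X_k$ are nonempty, so by compactness $\bigcap_kX_k\ne\emptyset$. A point of this intersection lies in $G$ and maps to $z$.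

(2) Two distinct elements of $S$ differ in some coordinate $l$, hence in every coordinate $j\ge l$. Take $j$ above $i$ and above the finitely many $l$ that arise.
\end{proof}

\subsection*{Bounded constants give bounded degrees: (a)$\Rightarrow$(b)}

Suppose that the degrees are unbounded, and let $m\ge1$. Put $d_1=1$ and choose successively $d_2,\dots,d_m\in\bigcup_i\operatorname{cd}(G_i)$ with $d_{j+1}\ge2d_j$. Since the maps are surjective, $\operatorname{cd}(G_i)\subseteq\operatorname{cd}(G_k)$ for $k\ge i$. Since $I$ is directed, all the $d_j$ lie in $\operatorname{cd}(G_k)$ for a single $k$. Theorem~\ref{thm:finite}(ii) gives $\operatorname{AM}_{\mathrm Z}(G_k)\ge\frac35m$. As $m$ is arbitrary, (a) fails.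

This step bounds the number of well-separated degrees in terms of the constants, but not their size; this is the loss of uniformity seen in Section~\ref{sec:extra}.

\subsection*{Virtually abelian limits have bounded constants: (c)$\Rightarrow$(a)}

Let $A$ be an abelian subgroup of finite index $h$ in $G$. Since $\pi_i$ is surjective, $\pi_i(A)$ is an abelian subgroup of index at most $h$ in $G_i$. By Lemma~\ref{lem:index}, $\operatorname{cd}(G_i)\subseteq\{1,\dots,h\}$, and Theorem~\ref{thm:finite}(iii) gives $\operatorname{AM}_{\mathrm Z}(G_i)\le\prod_{d=1}^h(1+d^2)-1$ for all $i$. This proves (c)$\Rightarrow$(a) and the last sentence of Theorem~\ref{thm:limit}; the argument does not use that $A$ is open or normal.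

\subsection*{Bounded degrees give a virtually abelian limit: (b)$\Rightarrow$(c)}

We pass from characters to conjugacy classes. Small degrees force many classes, hence many elements with small classes. We then enlarge this set of elements to a subgroup of finite index, and finally show that this subgroup has a center of finite index.

\begin{lemma}\label{lem:many}
Let $H$ be a finite group with $\max\operatorname{cd}(H)\le b$, and let $T=\{z\in H:|z^H|\le2b^2\}$. Then $|T|/|H|\ge1/(2b^2)$.
\end{lemma}

\begin{proof}
We have $|H|=\sum_\chi\chi(1)^2\le b^2|\operatorname{Irr}(H)|$. The number $|\operatorname{Irr}(H)|$ of classes equals $\sum_{z\in H}|z^H|^{-1}$, since each class contributes $1$ to this sum. Elements of $T$ contribute at most $1$ each and the others at most $1/(2b^2)$ each. So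
\[
\frac1{b^2}\le\frac1{|H|}\sum_{z\in H}\frac1{|z^H|}\le\frac{|T|}{|H|}+\frac1{2b^2}.\qedhere
\]
\end{proof}

The set $T$ need not be a subgroup. But if a set $B$ fills more than half of a coset of a finite subgroup $L$, then every element of $L$ lies in $B^{-1}B$. The inverse system provides such a coset at any level where the density of $T$ is within a factor $2$ of its infimum.

\begin{lemma}\label{lem:bfc}
Suppose that $\max\operatorname{cd}(G_j)\le b$ for all $j\in I$. Then there is $i\in I$ such that $|h^G|\le4b^4$ for all $h\in K_i$.
\end{lemma}

\begin{proof}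
Let $T_j=\{z\in G_j:|z^{G_j}|\le2b^2\}$, $\varepsilon_j=|T_j|/|G_j|$ and $\varepsilon=\inf_j\varepsilon_j$. By Lemma~\ref{lem:many}, $\varepsilon>0$, so there is $i$ with $\varepsilon_i<2\varepsilon$.

Fix $j\ge i$ and let $L=\ker\phi_{ji}$, so $|L|=|G_j|/|G_i|$. Since $\phi_{ji}$ is surjective, it maps $z^{G_j}$ onto $\phi_{ji}(z)^{G_i}$, and therefore $\phi_{ji}(T_j)\subseteq T_i$. Thus $T_j$ is contained in the union of the $|T_i|$ cosets of $L$ that lie over $T_i$. If each of them contained at most $|L|/2$ elements of $T_j$, then $|T_j|\le|T_i||L|/2$, that is, $\varepsilon_j\le\varepsilon_i/2<\varepsilon$, which is impossible. So there is a coset $gL$ such that $B=T_j\cap gL$ has $|B|>|L|/2$. For $y\in L$ the sets $B$ and $By$ lie in $gL$ and each fills more than half of it, so they meet: $a=a'y$ with $a,a'\in B$. Then $y=a'^{-1}a$ and $y^w=(a'^w)^{-1}a^w$ for $w\in G_j$, so $|y^{G_j}|\le(2b^2)^2=4b^4$.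

Now let $h\in K_i$, and suppose that $h$ has $4b^4+1$ distinct conjugates in $G$. By Lemma~\ref{lem:proj}(2) their images are distinct in $G_j$ for some $j\ge i$. These images are conjugates of $\pi_j(h)\in\ker\phi_{ji}$, contradicting the previous paragraph.
\end{proof}

It remains to pass from bounded classes to a large center. The idea is to perturb an element $x$ whose class is as large as possible. For suitable $u$ the class of $xu$ is just $x^Nu$, and this confines all commutators $u^hu^{-1}$ to one finite set that does not depend on $u$ or $h$.

\begin{lemma}\label{lem:center}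
Let $N$ be a group whose conjugacy classes have bounded size. Suppose that for every finite set $S\subseteq N$ there is a normal subgroup $W$ of finite index in $N$ with $W\cap S\subseteq\{1\}$. Then the center of $N$ has finite index.
\end{lemma}

\begin{proof}
Choose $x\in N$ with $m=|x^N|$ maximal and $g_1,\dots,g_m\in N$ with $x^N=\{x^{g_1},\dots,x^{g_m}\}$. Let $U=\bigcap_kC_N(g_k)$. Each $C_N(g_k)$ has finite index $|g_k^N|$, so $U$ has finite index. For $u\in U$ the elements $(xu)^{g_k}=x^{g_k}u$ are $m$ distinct conjugates of $xu$, and by maximality of $m$ they are all of them. Hence for $h\in N$ there is $k$ with $x^hu^h=(xu)^h=x^{g_k}u$, that is,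
\[
u^hu^{-1}=(x^h)^{-1}x^{g_k}\in S:=\{a^{-1}c:a,c\in x^N\}.
\]
The set $S$ is finite. Choose $W$ for $S$ as in the hypothesis and put $V=U\cap W$, a subgroup of finite index. For $u\in V$ and $h\in N$ the element $u^hu^{-1}$ lies in $W$, because $W$ is normal, and in $S$. So $u^h=u$, and $V$ is central in $N$.
\end{proof}

\begin{remark}
The hypothesis on $W$ cannot be dropped. Define a group by \eqref{eq:heis} with $a,b$ finitely supported sequences in $\mathbb{F}_p$. Its center $Z=\{(0,0,c)\}$ is finite and the quotient by $Z$ is abelian, so $x^N\subseteq xZ$ and all classes have at most $p$ elements, while $Z$ has infinite index.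
\end{remark}

Assume (b), let $b=\sup_j\max\operatorname{cd}(G_j)$, and let $N=K_i$ with $i$ as in Lemma~\ref{lem:bfc}. The classes of $N$ have at most $4b^4$ elements. Given a finite set $S\subseteq N$, Lemma~\ref{lem:proj}(2) gives $j\ge i$ with $\pi_j$ injective on $S\cup\{1\}$, and $W=K_j$ is a normal subgroup of finite index in $N$ with $W\cap S\subseteq\{1\}$. By Lemma~\ref{lem:center} the center of $N$ has finite index in $N$, hence in $G$. This proves (c) and completes the proof of Theorem~\ref{thm:limit}.

\begin{remark}
Without surjectivity, both (a)$\Rightarrow$(b) and (c)$\Rightarrow$(a) fail. Take $I=\mathbb{N}$ and let $\phi_{ji}$ be trivial for $j>i$, so that the limit is trivial. If $G_n$ is extraspecial of order $2^{2n+3}$, then (a) holds and (b) fails. If $G_n=F^n$ with $F$ nonabelian, then (c) holds and (a) fails.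
\end{remark}

\section{Growth of the constants and sharpness}\label{sec:sharp}

The proof of (a)$\Rightarrow$(b) gives a rate of growth in terms of the degrees.

\begin{corollary}\label{cor:growth}
Let $\dots\to G_1\to G_0$ be an inverse system of finite groups with surjective maps whose limit is not virtually abelian. Let $m_n$ be the maximal length of a sequence in $\operatorname{cd}(G_n)$ with successive ratios at least $2$. Then $\operatorname{AM}_{\mathrm Z}(G_n)\ge\frac35m_n$ and $m_n\to\infty$. If $G_n$ is a $p$-group, then $\operatorname{AM}_{\mathrm Z}(G_n)\ge\frac{p^2-1}{p^2+1}\,|\operatorname{cd}(G_n)|$.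
\end{corollary}

\begin{proof}
The first inequality is Theorem~\ref{thm:finite}(ii) with $\rho=2$. The sets $\operatorname{cd}(G_n)$ increase with $n$, so $m_n$ is nondecreasing. By Theorem~\ref{thm:limit} the degrees are unbounded, and the proof of (a)$\Rightarrow$(b) shows that $m_n$ is unbounded. The degrees of a $p$-group divide its order, so they are powers of $p$; list all of them in increasing order and take $\rho=p$.
\end{proof}

The constant $\frac{\rho^2-1}{\rho^2+1}$ in Theorem~\ref{thm:finite}(ii) tends to $1$ as $\rho\to\infty$. It is asymptotically sharp: no constant larger than $1$ is possible, however large $\rho$ is. For $m=1$ abelian groups show this. The following example shows it for arbitrarily large $m$.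

\begin{example}\label{ex:sharp}
Let $k,L\ge1$, put $n_j=2^{j-1}L$, and let $P=E_1\times\dots\times E_k$ with $E_j$ extraspecial of order $2^{2n_j+1}$. The degrees of $P$ are the products of degrees of the factors, that is, the numbers $2^{\sum_{j\in J}n_j}$ with $J\subseteq\{1,\dots,k\}$. By binary expansion, $\operatorname{cd}(P)=\{2^{Lc}:0\le c<2^k\}$. So Theorem~\ref{thm:finite}(ii) applies with $m=2^k$ and $\rho=2^L$, and with Lemma~\ref{lem:basic}(3) and Proposition~\ref{prop:extra} we obtain
\[
2^k\,\frac{4^L-1}{4^L+1}\le\operatorname{AM}_{\mathrm Z}(P)=\prod_{j=1}^k\big(2-4^{-n_j}\big)<2^k=m .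
\]
\end{example}

\begin{thebibliography}{1}

\bibitem{Choi}
Yemon Choi, \emph{A gap theorem for the ZL-amenability constant of a finite group}, arXiv:1410.5134 (2014).

\end{thebibliography}
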